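\title{Definable vector spaces in bimeromorphic geometry are generic fibers of linear spaces}

\begin{abstract}
Let $Y$ be an irreducible compact complex space and let $b$ be a generic point of $Y$ in an elementary extension of the first-order structure of meromorphic varieties. We prove that every $b$-definable vector space over the field sort is $b$-definably isomorphic to the fiber at $b$ of a linear space over $Y$, which answers a question of Moosa and Pillay. Such a vector space need not have a $b$-definable basis. We realize its dual as a space of meromorphic functions on a compact manifold over $Y$, bound the poles of these functions by letting the basis vary, and obtain a coherent sheaf on $Y$ from Grauert's direct image theorem. We then show that the category of $b$-definable vector spaces is dual to the category of coherent sheaves on $Y$ modulo the sheaves whose support is not all of $Y$.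
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The setting and the question}

A \emph{meromorphic variety} is a difference $X=\overline X\setminus E$, where $\overline X$ is a reduced, irreducible, compact complex analytic space and $E\subset\overline X$ is a proper closed analytic subset. The compactification $\overline X$ is part of the data: the Zariski closed subsets of a product $X_1\times\dots\times X_r$ of meromorphic varieties are, by definition, the traces on it of the closed analytic subsets of $\overline X_1\times\dots\times\overline X_r$. Let $\mathcal M$ be the many-sorted structure that has one sort for each meromorphic variety and one predicate for each Zariski closed subset of each finite product of sorts, and let $\operatorname{CCM}$ be its theory. This theory is totally transcendental, has finite Morley rank sort by sort, and admits quantifier elimination and elimination of imaginaries. Every point of $\mathcal M$ is definable without parameters, $\operatorname{dcl}(\emptyset)=\mathcal M$, because a singleton is a closed analytic set.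

Fix a sufficiently saturated elementary extension $\mathcal M^*\succeq\mathcal M$, and write $Z(\mathcal M^*)$ for the interpretation in $\mathcal M^*$ of a set $Z$ definable in $\mathcal M$. The sort of the affine line $\mathbb P^1\setminus\{\infty\}$ carries a definable field $\mathcal C$. In $\mathcal M$ it is $\mathbb C$, and its induced structure is that of a pure algebraically closed field.

Let $Y$ be an irreducible compact complex space. A point $b\in Y(\mathcal M^*)$ is \emph{generic} if its locus $\operatorname{loc}(b)$, the smallest Zariski closed set defined over $\mathcal M$ that contains $b$, is $Y$ itself. Generic points exist by saturation, since finitely many proper closed analytic subsets do not cover $Y$; this is the only role of saturation in the paper. A set is \emph{$b$-definable} if it is definable in $\mathcal M^*$ with $b$ as a parameter. A \emph{$b$-definable $\mathcal C$-vector space} is a $b$-definable set $V$ with a $b$-definable addition $V\times V\to V$ and a $b$-definable scalar multiplication $\mathcal C\times V\to V$ that make $V$ a vector space over $\mathcal C$.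

Complex geometry supplies such spaces. A \emph{linear space} over $Y$ is a $(Y\times\mathbb C)$-module $f:L\to Y$ in the category of complex spaces over $Y$: it has holomorphic maps $+:L\times_YL\to L$ and $\lambda:(Y\times\mathbb C)\times_YL\to L$ over $Y$ and a zero section $z:Y\to L$ that satisfy the module axioms. The fibers are finite-dimensional complex vector spaces whose dimension may jump; vector bundles are the first examples. Linear spaces over $Y$ correspond anti-equivalently to coherent $\mathcal O_Y$-modules. We write $L(\mathcal F)$ for the linear space of a coherent sheaf $\mathcal F$; its fibers are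
\[
L(\mathcal F)_y=\operatorname{Hom}_{\mathbb C}(\mathcal F(y),\mathbb C),\qquad \mathcal F(y)=\mathcal F_y/\mathfrak m_y\mathcal F_y .
\]
One compactifies $L$ by the projective linear space $\overline L$ over $Y$ associated with $L\times\mathbb C\to Y$. This makes $L$ a sort, and the maps $f,+,\lambda,z$ are definable in $\mathcal M$ (Section~\ref{ss:linear} gives coordinates). Interpreting $L\to Y$ in $\mathcal M^*$ and taking the fiber over $b$ gives a $b$-definable $\mathcal C$-vector space $L_b$. The following question comes from the work of Moosa and Pillay~\cite{MP}.

\medskip
\noindent\textbf{Question.} \emph{Is every $b$-definable $\mathcal C$-vector space in $\mathcal M^*$ isomorphic, by a $b$-definable $\mathcal C$-linear isomorphism, to $L_b$ for some linear space $L\to\operatorname{loc}(b)$?}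

\subsection{Results}

The answer is yes.

\begin{theorem}\label{thm:main}
Let $Y$ be an irreducible compact complex space, $b\in Y(\mathcal M^*)$ a generic point and $V$ a $b$-definable $\mathcal C$-vector space. Then $V$ is finite-dimensional, and there are a coherent $\mathcal O_Y$-module $\mathcal F$ and a $b$-definable $\mathcal C$-linear isomorphism $V\cong L(\mathcal F)_b$.
\end{theorem}

One can also say which sheaves give the same vector space and where the definable linear maps come from. Let $\mathrm{Vect}_b$ be the category of $b$-definable $\mathcal C$-vector spaces and $b$-definable linear maps, $\mathrm{Coh}(Y)$ the category of coherent $\mathcal O_Y$-modules, and $\mathrm{Tors}(Y)$ the Serre subcategory of sheaves whose support is not all of $Y$. Put $\Lambda(\mathcal F)=L(\mathcal F)_b$. A morphism $\varphi:\mathcal G\to\mathcal F$ induces by duality a $b$-definable linear map $\Lambda(\varphi):L(\mathcal F)_b\to L(\mathcal G)_b$.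

\begin{theorem}\label{thm:dual}
Let $Y$ and $b$ be as in Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(1)] The functor $\Lambda$ induces an equivalence $\bigl(\mathrm{Coh}(Y)/\mathrm{Tors}(Y)\bigr)^{op}\simeq\mathrm{Vect}_b$.
\item[(2)] The spaces $L(\mathcal F)_b$ and $L(\mathcal G)_b$ are $b$-definably isomorphic if and only if there are a coherent sheaf $\mathcal Q$ and morphisms $\mathcal F\to\mathcal Q\leftarrow\mathcal G$ that are both isomorphisms over a nonempty Zariski open subset of $Y$. The $b$-definable subspaces of $L(\mathcal F)_b$ are exactly the spaces $L(\mathcal Q)_b$ for coherent quotients $\mathcal F\to\mathcal Q$.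
\item[(3)] For every $V$ in $\mathrm{Vect}_b$ there are a compact manifold $Y'$, a modification $\mu:Y'\to Y$ and a holomorphic vector bundle $E'\to Y'$ such that, for the unique $b'\in Y'(\mathcal M^*)$ with $\mu(b')=b$ (so that $b'$ and $b$ are interdefinable), $V$ is $b$-definably isomorphic to $E'_{b'}$.
\item[(4)] For any parameter set $A\subset\mathcal M^*$, every $A$-definable $\mathcal C$-vector space is, up to $a$-definable isomorphism, of the form $L_a$, with $a$ a finite tuple from $A$ and $L$ a linear space over the closure of $\operatorname{loc}(a)$ in the product of the compactifications. Every $b$-definable torsor under $GL_n(\mathcal C)$ is $b$-definably isomorphic to the torsor of bases of some $L_b$.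
\end{enumerate}
\end{theorem}

\subsection{What the question asks}

A statement holds at the generic point $b$ exactly when it holds at all complex points of some nonempty Zariski open subset of $Y$ (Lemma~\ref{lem:generic}). So a $b$-definable vector space is a family $\mathcal V\to U_0$ of complex vector spaces over a nonempty Zariski open set $U_0\subset Y$, whose total space and operations are given by analytic conditions that make sense over all of $Y$, and which we may restrict to any smaller such open set.

If $Y$ is a point, then $V$ is defined over $\mathcal M$, it has a basis consisting of points of $\mathcal M$, and $V\cong\mathcal C^n$. For any $Y$, a space $V$ with a $b$-definable basis is $b$-definably isomorphic to $\mathcal C^n=L(\mathcal O_Y^n)_b$. But a $b$-definable basis need not exist: Example~\ref{ex:hopf} is a line bundle $L$ on a Hopf surface for which $0$ is the only $b$-definable vector of $L_b$. Linear spaces are therefore needed in any description of $\mathrm{Vect}_b$, and the question is whether they suffice.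

One expects that they do, because after shrinking $U_0$ bases can be chosen holomorphically near every point, so that $\mathcal V$ looks like a holomorphic vector bundle over $U_0$. The difficulty lies along $Y\setminus U_0$. We need a coherent sheaf on the whole of $Y$, and an isomorphism that is definable and not merely holomorphic over $U_0$. The distinction is real. The automorphism $(y,v)\mapsto(y,e^yv)$ of the trivial line bundle over $\mathbb C\subset\mathbb P^1$ is holomorphic and linear on fibers, but it is not definable: the set of $y$ for which it fixes $(y,1)$ is $2\pi i\mathbb Z$, whereas a definable subset of $\mathbb P^1$ is finite or cofinite.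

\subsection{The idea of the proof}

If $\mathcal V_y\cong L(\mathcal F)_y$, then $\mathcal F(y)$ is the dual space $\mathcal V_y^*$, so $\mathcal F$ should be a sheaf of functions on $\mathcal V$ that are linear on fibers. We replace $\mathcal V$ by a compact manifold $\pi:X\to Y$ whose general fiber $X_y$ compactifies a large part of $\mathcal V_y$. Linear forms on $\mathcal V_y$ become meromorphic functions on $X_y$, and Grauert's theorem turns meromorphic functions on $X$ with bounded poles into a coherent sheaf on $Y$. Three things remain to be done.

First, the poles must be bounded, although no linear form is available globally. We use many bases at once, parametrized by a second compact manifold $\tau:T\to Y$, and consider the coordinate map $F(x,t)\in\mathbb C^n$ on $X\times_YT$. A change of basis multiplies $F(\cdot,t)$ by a constant matrix and does not move its poles. This forces the polar set of $F$ to lie over proper analytic subsets $D\subset X$ and $D'\subset T$ (Section~\ref{sec:poles}). Second, among the functions with poles bounded along $D$, the linear ones must be cut out by a coherent condition (Section~\ref{sec:sheaf}). Third, the evaluation map from $X$ to $L(\mathcal F)$ is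 definable, and additivity extends it to an isomorphism defined on all of $\mathcal V$ (Section~\ref{sec:iso}). Section~\ref{sec:examples} carries out the construction by hand for a line bundle. Section~\ref{sec:tools} collects the tools, Section~\ref{sec:frames} constructs $X$, $T$ and $F$, and Section~\ref{sec:dual} proves Theorem~\ref{thm:dual}, which is not needed for Theorem~\ref{thm:main}.

\section{Definable sets, generic points and linear spaces}\label{sec:tools}

\subsection{Conventions and analytic facts}

Complex spaces are reduced unless they occur as linear spaces. A Zariski open subset of a compact space is the complement of a closed analytic subset. The words \emph{dense}, \emph{nowhere dense} and \emph{closure} refer to the Euclidean topology. A compact space $A$ has finitely many irreducible components, and a closed analytic subset of $A$ is nowhere dense if and only if it contains none of them. A property holds for \emph{general} points of an irreducible compact space if it holds on a nonempty Zariski open subset. For a map $p:A\to B$, a point $\beta\in B$ and a subset $N\subset B$ we write $A_\beta=p^{-1}(\beta)$ and $A_N=p^{-1}(N)$. We use the following standard facts.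

\begin{itemize}
\item \emph{Remmert's proper mapping theorem.} The image of a closed analytic set under a proper holomorphic map is closed analytic.
\item \emph{Grauert's direct image theorem.} The direct image of a coherent sheaf under a proper holomorphic map is coherent.
\item \emph{Ideals.} The ideal sheaf of a closed analytic set is coherent. If all germs of an ideal $I\subset\mathcal O_{A,a}$ vanish on the zero set of an ideal $J\subset\mathcal O_{A,a}$, then $I^k\subset J$ for some $k$ (R\"uckert's Nullstellensatz).
\item \emph{Riemann extension.} If $A$ is a manifold and $K\subset A$ is a nowhere dense closed analytic set, a holomorphic function on $A\setminus K$ that is bounded near each point of $K$ extends holomorphically to $A$.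
\item \emph{Chow's theorem.} Closed analytic subsets of $\mathbb P^n$ are algebraic.
\item \emph{Hironaka's resolution} for compact complex spaces (Aroca--Hironaka--Vicente, Bierstone--Milman). For a compact space $A$ there are a compact manifold $\widehat A$ and a surjective holomorphic map $\widehat A\to A$ that is an isomorphism over the regular locus $A_{reg}$, whose preimage is dense.
\item \emph{Generic submersivity.} A surjective holomorphic map from a compact manifold to an irreducible space $B$ is a submersion over a nonempty Zariski open subset of $B$ contained in $B_{reg}$.
\item \emph{Generic freeness.} A coherent sheaf on a compact space is locally free on a dense Zariski open subset.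
\item A bijective holomorphic map between manifolds of the same dimension is biholomorphic.
\end{itemize}

\begin{lemma}\label{lem:fiberdim}
Let $p:K\to B$ be a surjective holomorphic map of irreducible compact spaces and $d=\dim K-\dim B$.
\begin{enumerate}
\item[(a)] For every $\beta\in B_{reg}$, all irreducible components of $K_\beta$ have dimension at least $d$.
\item[(b)] For general $\beta$, $\dim K_\beta\le d$. In particular $d\ge0$.
\item[(c)] If $p$ is injective on a nonempty Zariski open subset $K^0\subset K$, then $d=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The fiber is the common zero set of $\dim B$ holomorphic functions, the pullbacks of local coordinates at $\beta$, on a space of pure dimension $\dim K$, and each equation lowers the dimension of a component by at most one. (b) Let $\widehat K\to K$ be a resolution. For general $\beta$ the map $\widehat K\to B$ is a submersion along $\widehat K_\beta$, so $\widehat K_\beta$ is a nonempty compact manifold of dimension $d$, and $K_\beta$ is its image. (c) The nonempty Zariski open sets $K^0$ and $p^{-1}(B_{reg})$ meet. A common point is isolated in its fiber, so $d\le0$ by (a).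
\end{proof}

\begin{lemma}\label{lem:nwd}
Let $p:A\to B$ be holomorphic, with $A$ compact and $B$ compact and irreducible, and let $K\subset A$ be closed analytic and nowhere dense. For general $\beta\in B$, the fiber $K_\beta$ is nowhere dense in $A_\beta$.
\end{lemma}

\begin{proof}
For each component $A'$ of $A$ the set $K\cap A'$ is nowhere dense in $A'$. A closed nowhere dense subset of $A'_\beta$ is nowhere dense in $A_\beta$, and a finite union of closed nowhere dense sets is nowhere dense. So we may assume that $A$ is irreducible. If $p(A)\ne B$, the general fiber is empty. Otherwise all components of $A_\beta$ have dimension at least $\dim A-\dim B$ for $\beta\in B_{reg}$, while a component $K_i$ of $K$ either misses the general fiber or meets it in dimension at most $\dim K_i-\dim B<\dim A-\dim B$.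
\end{proof}

\begin{lemma}\label{lem:dominant}
Let $p:A\to B$ be a holomorphic map of compact manifolds, with $B$ connected, such that every connected component of $A$ maps onto $B$. Then the preimage of a nowhere dense subset of $B$ is nowhere dense in $A$, and for every $a\in A$ the pullback $\mathcal O_{B,p(a)}\to\mathcal O_{A,a}$ is injective.
\end{lemma}

\begin{proof}
By generic submersivity, applied to each component, $p$ is a submersion on a dense open subset of $A$. So the image of every nonempty open set has interior points, which gives the first claim. A nonzero germ at $p(a)$ is represented by a function on a connected neighborhood whose zero set is nowhere dense, so its pullback does not vanish identically near $a$.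
\end{proof}

\subsection{Constructible sets and the generic point}

By quantifier elimination, and because all points of $\mathcal M$ are named, a subset of a product of sorts is definable in $\mathcal M$, with or without parameters, if and only if it is \emph{constructible}: a finite union $\bigcup_i(A_i\setminus B_i)$ with $A_i$ an irreducible closed analytic subset of the product of the compactifications and $B_i\subsetneq A_i$ closed analytic. Since $(A\setminus B)\cup(A\setminus B')=A\setminus(B\cap B')$, we always take the $A_i$ pairwise distinct. In particular, the image of a constructible set under a definable map is constructible. A holomorphic map between compact spaces is definable, because its graph is closed analytic. A reducible compact space is the finite union of its irreducible components, which are sorts, and we call a subset of it constructible or definable if its traces on the components are.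

The closure of $C=\bigcup(A_i\setminus B_i)$ is $\overline C=\bigcup A_i$, in the Euclidean and in the Zariski topology, and we put $\dim C=\dim\overline C$. Moreover $C$ contains a dense Zariski open subset of $\overline C$: the components of $\overline C$ are the maximal $A_i$, the union $K$ of all $B_i$ and all nonmaximal $A_i$ contains no component, and $\overline C\setminus K\subset C$.

\begin{lemma}\label{lem:generic}
Let $\psi(y)$ be a formula with one free variable, of sort $Y$. Then $\psi(b)$ holds in $\mathcal M^*$ if and only if $\psi(y)$ holds in $\mathcal M$ for general $y\in Y$.
\end{lemma}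

\begin{proof}
Write the subset of $Y$ defined by $\psi$ in $\mathcal M$ as $\bigcup(A_i\setminus B_i)$. This description also holds in $\mathcal M^*$. If $\psi(b)$ holds, then $b\in A_i(\mathcal M^*)$ for some $i$, so $A_i=Y$ by genericity, and $\psi$ holds on $Y\setminus B_i$. Conversely, if $\psi$ holds on $Y\setminus B$ with $B\subsetneq Y$ closed analytic, then it holds on $(Y\setminus B)(\mathcal M^*)$, which contains $b$.
\end{proof}

This lemma is the one place where genericity of $b$ is used. We refer to the forward implication as \emph{spreading out} and to the backward one as \emph{transfer to $b$}.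

\begin{lemma}\label{lem:inj}
If $h:C\to C'$ is an injection definable in $\mathcal M$, then $\dim h(C)=\dim C$.
\end{lemma}

\begin{proof}
Write the graph of $h$ as $\bigcup(A_i\setminus B_i)$. Both projections $p_1,p_2$ are injective on $A_i\setminus B_i$, so $\dim p_1(A_i)=\dim A_i=\dim p_2(A_i)$ by Lemma~\ref{lem:fiberdim}(c). The closures of $C$ and $h(C)$ are $\bigcup p_1(A_i)$ and $\bigcup p_2(A_i)$.
\end{proof}

The next lemma says that a definable map is meromorphic once a nowhere dense analytic set is removed from its domain.

\begin{lemma}\label{lem:mero}
Let $W$ and $Q$ be compact spaces, $O\subset W$ a dense Zariski open subset and $h:O\to Q$ a map definable in $\mathcal M$. There is a dense Zariski open subset $W^1$ of $W$, contained in $O\cap W_{reg}$, such that $h|_{W^1}$ is holomorphic, the closure in $W\times Q$ of the graph of $h|_{W^1}$ is analytic, and this closure coincides with the graph over $W^1$.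
\end{lemma}

\begin{proof}
Suppose first that $W$ is irreducible, and write the graph of $h$ as $\bigcup(A_i\setminus B_i)$. The projection to $W$ is injective on $A_i\setminus B_i$, so the image of $A_i$ has dimension $\dim A_i$. The images of the $A_i$ are closed and cover $O$, hence $W$, so one of them, say that of $A_1$, is $W$, and $\dim A_1=\dim W$. No other $A_i$ maps onto $W$. Indeed, if $A_2$ does, then the images of $A_1\setminus B_1$ and $A_2\setminus B_2$ are constructible and dense, so both contain a common nonempty Zariski open set. Over a point of this set the graph has only one point, which lies in $A_1\cap A_2$. So $A_1\cap A_2$ maps onto $W$ and has dimension at least $\dim W=\dim A_1=\dim A_2$, whence $A_1=A_2$.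

Let $W^1$ be the complement in $W$ of the singular locus of $W$, of $W\setminus O$, and of the images of the $A_i$ with $i\ne1$, of $B_1$ and of the singular locus of $A_1$. These are proper closed analytic subsets, the last two because they have dimension less than $\dim W$. Over $W^1$ the set $A_1$ is the graph of $h$, and it is a manifold that maps bijectively, hence biholomorphically, onto the manifold $W^1$ of the same dimension. So $h|_{W^1}$ is holomorphic, and the closure of its graph is the irreducible set $A_1$.

If $W$ has components $W_1,\dots,W_r$, apply this to each $h|_{O\cap W_j}$, remove from the resulting open subset of $W_j$ the other components, and let $W^1$ be the union. Its complement is closed analytic and contains no component. The closure of the graph is the union of the analytic sets found for the $W_j$, and over a point of $W^1\cap W_j$ only the $j$th of them has points.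
\end{proof}

\subsection{Linear spaces in coordinates}\label{ss:linear}

Let $\mathcal F$ be coherent on $Y$. The points of $\overline{L(\mathcal F)}$ over $y$ are the lines $[\ell:s]$ in $L(\mathcal F)_y\oplus\mathbb C$, and $L(\mathcal F)$ is the open subset $\{s\ne0\}$, with $\ell$ identified with $[\ell:1]$. For a germ $a\in\mathcal F_y$ we write $\ell(a)$ for the value of $\ell$ on the class of $a$ in $\mathcal F(y)$; thus $\ell(ha)=h(y)\ell(a)$ for $h\in\mathcal O_{Y,y}$. If sections $a_1,\dots,a_r$ generate $\mathcal F$ over an open set $N\subset Y$, then
\begin{equation}\label{eq:coord}
[\ell:s]\longmapsto\bigl(y,[\ell(a_1):\dots:\ell(a_r):s]\bigr)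
\end{equation}
embeds $\overline{L(\mathcal F)}_N$ as a closed analytic subspace of $N\times\mathbb P(\mathbb C^r\oplus\mathbb C)$, cut out by the equations $\sum_jh_j(y)z_j=0$ for the local relations $\sum_jh_ja_j=0$.

Definability concerns points only, so we pass to the reduction of $\overline{L(\mathcal F)}$. This compact space may be reducible. Over a nonempty Zariski open set $U\subset Y$ on which $\mathcal F$ is locally free it is a bundle of projective spaces over an irreducible base, so only one component meets $\overline{L(\mathcal F)}_U$, namely its closure, and $L(\mathcal F)_b$ lives in that sort.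

A subset of a fiber product of such spaces that is given in the coordinates \eqref{eq:coord} by holomorphic equations, homogeneous in each projective variable, is closed analytic, hence definable. The graph of addition is the trace on $L(\mathcal F)^3$ of the set given by $s's''\ell+ss''\ell'=ss'\ell''$, and the graph of multiplication by the scalar $c_1/c_0$ is the trace of the set given by $c_0s\ell'=c_1s'\ell$. For $\varphi:\mathcal G\to\mathcal F$, the graph of the dual map $L(\mathcal F)\to L(\mathcal G)$, $\ell\mapsto\ell\circ\varphi$, is the trace of the subset of $\overline{L(\mathcal F)}\times_Y\overline{L(\mathcal G)}$ given by $s'\,\ell(\varphi(g))=s\,\ell'(g)$, where $g$ runs through local generators of $\mathcal G$. Its fiber over $b$ is the map $\Lambda(\varphi)$ of Theorem~\ref{thm:dual}.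

\section{Line bundles}\label{sec:examples}

\subsection{A vector space without a definable basis}

\begin{example}\label{ex:hopf}
Let $Y$ be the Hopf surface, the quotient of $\mathbb C^2\setminus\{0\}$ by the group generated by $z\mapsto2z$. Let $\lambda\in\mathbb C^*$ not be an integer power of $2$, and let $L\to Y$ be the line bundle obtained from $(\mathbb C^2\setminus\{0\})\times\mathbb C$ by dividing by $(z,v)\mapsto(2z,\lambda v)$. We claim that $L_b$ has no nonzero $b$-definable vector; in particular it is not $b$-definably isomorphic to $\mathcal C$.

Such a vector would spread out to a definable section of $L$ without zeros over a nonempty Zariski open set. By Lemma~\ref{lem:mero} the section is holomorphic on a smaller such set, and the closure of its image in $\overline L$ is analytic. Pulling back to $\mathbb C^2\setminus\{0\}$, we get a holomorphic function $f\not\equiv0$ on the complement of a nowhere dense analytic set, with $f(2z)=\lambda f(z)$, whose graph has analytic closure in $(\mathbb C^2\setminus\{0\})\times\mathbb P^1$; that is, $f$ is meromorphic on $\mathbb C^2\setminus\{0\}$. By Levi's extension theorem $f$ is meromorphic at $0$, say $f=p/q$ with nonzero holomorphic germs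 $p,q$. Let $p_i$ and $q_j$ be their nonzero homogeneous terms of lowest degree, of degrees $i$ and $j$. The lowest terms in $p(2z)q(z)=\lambda p(z)q(2z)$ give $2^ip_iq_j=\lambda2^jp_iq_j$, so $\lambda=2^{i-j}$, a contradiction.
\end{example}

\subsection{The construction for a line bundle}\label{ss:model}

Let $L$ be a holomorphic line bundle on a connected compact manifold $Y$, and take $\mathcal V=L$. Here the conclusion of Theorem~\ref{thm:main} holds by definition, with $\mathcal F$ the sheaf of sections of the dual bundle. We show how this sheaf is recovered by a recipe that uses no section of $L$, as Example~\ref{ex:hopf} requires, and that will make sense for an arbitrary definable family.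

\emph{Vectors and bases.} Let $X=\overline L$, a $\mathbb P^1$-bundle $\pi:X\to Y$. A basis of $L_y$ is a nonzero vector, so the bases are compactified by a second copy $\tau:T\to Y$ of $\overline L$. Over an open set $N\subset Y$ that trivializes $L$, let $\xi$ and $\eta$ be the fiber coordinates on $X$ and $T$. The coordinate of the vector $x$ in the basis $t$ is $F(x,t)=\xi/\eta$. It does not depend on the trivialization and is a meromorphic function on $W=X\times_YT$.

\emph{Poles.} The poles of $F$ lie along $\{\xi=\infty\}$ and $\{\eta=0\}$. The first set is the preimage of the section at infinity $D\subset X$, and the second is the preimage of the zero section $D'\subset T$. Each component of the polar set comes from one of the two factors. This is special. The function $1/(\xi-\eta)$ on $\mathbb P^1\times\mathbb P^1$ has its poles along the diagonal, which maps onto both factors, and no proper analytic subset of the first factor contains the poles of all the functions $\xi\mapsto1/(\xi-\eta)$. For $F$ this cannot happen, because a change of basis multiplies $F(\cdot,t)$ by a nonzero constant.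

\emph{A coherent sheaf that is too large.} Let $\mathcal E=\mathcal O_X(D)$ be the sheaf of meromorphic functions with at most simple poles along $D$, and $\mathcal A=\pi_*\mathcal E$. The sections of $\mathcal A$ over $N$ are the functions $a=a_0(y)+a_1(y)\xi$ with $a_0,a_1$ holomorphic. They include the linear forms $a_1\xi$, but also the functions $a_0$, which are constant on fibers.

\emph{Cutting out the linear forms.} A section $a$ is linear on fibers if and only if $a(x)=h(t)F(x,t)$ for some function $h$ of the basis alone. To express this with coherent sheaves, let $\mathcal B$ be the direct image on $T$ of the sheaf of meromorphic functions on $W$ with at most simple poles along $\{\xi=\infty\}$ and $\{\eta=0\}$. Over $T_N$ its sections are the functions $h_0(t)+h_1(t)\xi$ with $h_0,h_1$ sections of $\mathcal O_T(D')$. It contains $\mathcal B_1=\mathcal O_T\cdot F$, and pullback maps $\mathcal A$ to $\tau_*\mathcal B$. Put $\mathcal R=\mathcal B/\mathcal B_1$. The first candidate for $\mathcal F$ is the kernel of $\mathcal A\to\tau_*\mathcal R$, and it fails. If $a_0+a_1\xi=h\,\xi/\eta$, then $a_0=0$ and $h=a_1\eta$, which has a pole along $\{\eta=\infty\}$ unless $a_1=0$. So this kernel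 is zero. The obstruction is torsion. Where $\eta\neq\infty$, the sheaf $\mathcal B$ is free on $\eta^{-1}$ and $\xi\eta^{-1}=F$, so $\mathcal R$ is free on $\eta^{-1}$. Near $\eta=\infty$ it is free on $1$ and $\xi$, while $\mathcal B_1$ is generated by $\eta^{-1}\xi$, so $\mathcal R\cong\mathcal O_T\oplus\mathcal O_T/(\eta^{-1})$. Shrinking $Y$ does not help, because $\{\eta=\infty\}$ maps onto $Y$. Passing to the double dual kills the torsion: $\mathcal R^{\vee\vee}=\mathcal O_T(D')$ over $T_N$, the map $\mathcal A\to\tau_*(\mathcal R^{\vee\vee})$ sends $a$ to $a_0\circ\tau$, and its kernel $\mathcal F$ consists of the linear forms $a_1\xi$.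

\emph{Evaluation.} A point $x\in X_y\setminus D=L_y$ defines the linear form $a\mapsto a(x)$ on $\mathcal F(y)$, and this is the isomorphism $L_y\to L(\mathcal F)_y$.

In general $X$ contains only a part of $\mathcal V$, the fiber product may be singular, and $D$, $D'$ and the pole order have to be found. The recipe is otherwise the same.

\section{Vectors, bases and coordinates}\label{sec:frames}

\subsection{Spreading out}

Let $V$ be as in Theorem~\ref{thm:main}, contained in $S(\mathcal M^*)$ for a product of sorts $S$ with compactification $\overline S$. Replacing $b$ by a variable $y$ in the formulas that define $V$ and its operations gives a definable set $\mathcal V\subset Y\times S$ with $\mathcal V_b=V$ and definable relations on it that specialize at $b$ to the operations of $V$. For each $m$, the statement that these relations make $\mathcal V_y$ a vector space over the field sort with $m$ linearly independent vectors is a formula in $y$. If it holds at $b$, it holds at some $y\in Y$ by Lemma~\ref{lem:generic}. Then $\mathbb C^m$ injects definably into $S$, and $m\le\dim\overline S$ by Lemma~\ref{lem:inj}. So $V$ has finite dimension $n$, and there is a nonempty Zariski open set $U_0\subset Y$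 such that $\mathcal V_y$ is an $n$-dimensional complex vector space for all $y\in U_0$. If $n=0$ we take $\mathcal F=0$; assume $n\ge1$. From now on we work in $\mathcal M$ and prove the following statement.

\begin{proposition}\label{prop:family}
There are a coherent $\mathcal O_Y$-module $\mathcal F$, a nonempty Zariski open set $U_1\subset U_0$ and a definable map $\Phi:\mathcal V_{U_1}\to L(\mathcal F)_{U_1}$ over $U_1$ that is a $\mathbb C$-linear isomorphism on each fiber.
\end{proposition}

Theorem~\ref{thm:main} follows by transfer to $b$: the statement that $\Phi_y$ is a linear bijection $\mathcal V_y\to L(\mathcal F)_y$ is a formula in $y$, so $\Phi_b$ is the required isomorphism.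

\subsection{The space of vectors and the space of bases}

The fibers $\mathcal V_y$ are only constructible sets, and their operations need not be continuous. For instance, transport the vector space structure of $\mathbb C$ along the bijection of $\mathbb C$ that exchanges $0$ and $1$ and fixes all other points. The result is a definable vector space whose linear coordinate equals $\xi$ off $\{0,1\}$ and is discontinuous at these two points. We therefore keep only one piece of $\mathcal V$ of maximal dimension, and we shall discard nowhere dense subsets of it as needed. Lemma~\ref{lem:sum} below shows that nothing is lost.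

\emph{The space $X$.} For $y\in U_0$ a basis gives a definable bijection $\mathcal V_y\cong\mathbb C^n$, so $\dim\mathcal V_y=n$ by Lemma~\ref{lem:inj}. Write $\mathcal V_{U_0}=\bigcup(A_i\setminus B_i)$ in $Y\times\overline S$. For general $y$, the sets $A_i$ that do not map onto $Y$ have empty fiber, and for the others $(A_i)_y$ has dimension $\dim A_i-\dim Y$ and $(B_i)_y$ is nowhere dense in it, by Lemmas~\ref{lem:fiberdim} and~\ref{lem:nwd}. So some $A_i$ maps onto $Y$ and has dimension $n+\dim Y$. Let $X\to A_i$ be a resolution, $\pi:X\to Y$ the induced surjection and $X^0\subset X$ the preimage of $(A_i)_{reg}\setminus B_i$. Then $X$ is a connected compact manifold, $X^0$ is dense and Zariski open, and the resolution restricts to a definable injection $\iota:X^0\to\mathcal V$ over $Y$.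

\emph{The space $T$.} Let $\mathcal T\subset Y\times S^n$ be the definable set of all $(y,e_1,\dots,e_n)$ with $y\in U_0$ and $e_1,\dots,e_n$ a basis of $\mathcal V_y$. We regard $t\in\mathcal T$ as the linear isomorphism $t:\mathcal V_y\to\mathbb C^n$ that gives coordinates in this basis. The map $(v,t)\mapsto t(v)$ is definable, since $t(v)=c$ means $v=\sum c_ie_i$. Two points $t,t'$ over the same $y$ are related by $t'=gt$ for a unique $g\in GL_n(\mathbb C)$. Since $\mathcal T$ maps onto $U_0$, one of the pieces $A'\setminus B'$ of the constructible set $\mathcal T$ has $A'$ mapping onto $Y$. Let $T\to A'$ be a resolution, $\tau:T\to Y$ the induced surjection and $T^0\subset T$ the preimage of $A'_{reg}\setminus B'$. Again $T$ is a connected compact manifold and $T^0$ is dense and Zariski open; we view the points of $T^0$ as bases.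

Fix a nonempty Zariski open set $U\subset U_0\cap Y_{reg}$ over which $\pi$ and $\tau$ are submersions. For $y\in U$ the fiber $X_y$ is a nonempty compact manifold of pure dimension $n$.

\begin{lemma}\label{lem:sum}
Let $y\in U$ and let $R\subset X_y\cap X^0$ be Zariski open and dense in $X_y$. Then $\iota(R)+\iota(R)=\mathcal V_y$. In particular $\iota(R)$ spans $\mathcal V_y$.
\end{lemma}

\begin{proof}
Let $t$ be a basis of $\mathcal V_y$. The set $t(\iota(R))\subset\mathbb C^n$ is constructible in $\mathbb P^n$, in the algebraic sense by Chow's theorem, and has dimension $n$ by Lemma~\ref{lem:inj}. So it contains a nonempty Zariski open set $O\subset\mathbb C^n$. For $c\in\mathbb C^n$ the nonempty Zariski open sets $O$ and $c-O$ meet, so $c\in O+O$.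
\end{proof}

\subsection{The coordinate map}

The fiber product $W_U=X_U\times_UT_U$ is a manifold of pure dimension $n+\dim T$, and it is Zariski open in $X\times_YT$. Let $W$ be its closure, the union of the components of $X\times_YT$ that meet $W_U$. It is a compact analytic set whose part over $U$ is $W_U$. The projections $W_U\to X_U$ and $W_U\to T_U$ are submersions, hence open. This has two consequences. Every component of $W$ contains a nonempty open subset of $W_U$, so its images in $X$ and $T$ are analytic with interior points, and it maps onto $X$ and onto $T$. And the preimages in $W_U$ of the nowhere dense sets $X\setminus X^0$ and $T\setminus T^0$ are nowhere dense, so $O=W_U\cap(X^0\times T^0)$ is Zariski open and dense in $W$.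

Apply Lemma~\ref{lem:mero} to the definable map $O\to\mathbb C^n\subset\mathbb P^n$, $(x,t)\mapsto t(\iota(x))$. We obtain a dense Zariski open set $W^1\subset O$ on which
\[
F:W^1\to\mathbb C^n,\qquad F(x,t)=t(\iota(x)),
\]
is holomorphic, and the closure $\Gamma_F$ of the graph of $F$ in $W\times\mathbb P^n$ is analytic. To study the poles of $F$ we want a manifold on which $F$ is a holomorphic map to $\mathbb P^n$, so we let $\widehat W$ be a resolution of $\Gamma_F$. It comes with holomorphic maps
\[
\begin{array}{ccccc}
\mathbb P^n & \xleftarrow{\ \widehat F\ } & \widehat W & \xrightarrow{\ q_T\ } & T\\[2pt]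
 & & {\scriptstyle q_X}\big\downarrow\ \ \ \ & & \ \ \big\downarrow{\scriptstyle\tau}\\[2pt]
 & & X & \xrightarrow{\ \pi\ } & Y
\end{array}
\]
and the square commutes. Over $W^1$ the set $\Gamma_F$ is the graph of $F$, a manifold, so $\widehat W\to W$ is an isomorphism over $W^1$. The preimage $\widehat W^1\cong W^1$ is Zariski open and dense in $\widehat W$, and $\widehat F=F$ on it. Every component of $\widehat W$ maps onto a component of $W$, hence onto $X$ and onto $T$, so Lemma~\ref{lem:dominant} applies to $q_X$ and $q_T$.

For $t\in T_U$ with $y=\tau(t)$, the fiber of $W$ over $t$ is $X_y\times\{t\}$. Put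
\[
W^1_t=\{x\in X_y:(x,t)\in W^1\},\qquad\widehat W_t=q_T^{-1}(t).
\]
The set $W^1_t$ is Zariski open in $X_y$, but for special $t$ it could miss a component of $X_y$. Lemma~\ref{lem:nwd}, applied to $W\setminus W^1\subset W\to T$ and to $\widehat W\setminus\widehat W^1\subset\widehat W\to T$, gives a dense Zariski open set $T^1\subset T^0\cap T_U$ such that for all $t\in T^1$
\begin{equation}\label{eq:T1}
W^1_t\text{ is dense in }X_{\tau(t)}\qquad\text{and}\qquad\widehat W^1\cap\widehat W_t\text{ is dense in }\widehat W_t .
\end{equation}

\section{The poles of the coordinate map}\label{sec:poles}

Let $[z_0:\dots:z_n]$ be homogeneous coordinates on $\mathbb P^n$, with $\mathbb C^n=\{z_0\ne0\}$ and $H=\{z_0=0\}$. The polar set $P=\widehat F^{-1}(H)$ is closed analytic and disjoint from $\widehat W^1$, hence nowhere dense. Let $P_1,\dots,P_r$ be its irreducible components. We want to clear the poles by multiplying with functions on $X$ and functions on $T$, and this is possible if no $P_j$ maps onto both $X$ and $T$.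

\subsection{The poles do not depend on the basis}

The relation $t'=gt$ compares values of $F$ on $W^1$ and says nothing directly about $P$, which lies outside $\widehat W^1$. So we first describe the polar set over a basis $t$ in terms of the values of $F(\cdot,t)$. For $t\in T^1$ with $y=\tau(t)$, let $\operatorname{Pol}_t$ be the set of $x\in X_y$ such that $F(\cdot,t)$ is unbounded on $N\cap W^1_t$ for every neighborhood $N$ of $x$ in $X_y$.

\begin{lemma}\label{lem:pol}
Let $t,t'\in T^1$ lie over the same point $y$.
\begin{enumerate}
\item[(a)] $q_X(P\cap\widehat W_t)=\operatorname{Pol}_t$.
\item[(b)] $\operatorname{Pol}_t=\operatorname{Pol}_{t'}$.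
\item[(c)] $\operatorname{Pol}_t$ is nowhere dense in $X_y$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $w\in P\cap\widehat W_t$. By \eqref{eq:T1} there are $w_m\in\widehat W^1\cap\widehat W_t$ with $w_m\to w$. The points $x_m=q_X(w_m)$ lie in $W^1_t$ and tend to $q_X(w)$, and $F(x_m,t)=\widehat F(w_m)$ tends to a point of $H$, so $|F(x_m,t)|\to\infty$ and $q_X(w)\in\operatorname{Pol}_t$. Conversely, let $x\in\operatorname{Pol}_t$ and choose $x_m\in W^1_t$ with $x_m\to x$ and $|F(x_m,t)|\to\infty$. The lifts of $(x_m,t)$ to $\widehat W^1$ lie in the compact set $\widehat W_t$, so they have a limit point $w\in\widehat W_t$, and $q_X(w)=x$, $\widehat F(w)\in H$.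

(b) Let $t'=gt$ with $g\in GL_n(\mathbb C)$. Then $F(\cdot,t')=gF(\cdot,t)$ on $W^1_t\cap W^1_{t'}$, which is open and dense in $X_y$. For $N$ open, the continuous map $F(\cdot,t)$ is bounded on $N\cap W^1_t$ if and only if it is bounded on the dense subset $N\cap W^1_t\cap W^1_{t'}$, and the same holds for $t'$. The fixed matrices $g$ and $g^{-1}$ preserve boundedness.

(c) Since $F(\cdot,t)$ is continuous with values in $\mathbb C^n$ on the dense open set $W^1_t$, the set $\operatorname{Pol}_t$ lies in the complement of $W_t^1$.
\end{proof}

Part (b) is where it matters that the scalars are the complex numbers: the matrix $g$ does not depend on $x$. We write $\operatorname{Pol}_y$ for the common set.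

\begin{lemma}\label{lem:separate}
If $q_T(P_j)=T$, then $q_X(P_j)\ne X$.
\end{lemma}

\begin{proof}
Suppose that $q_T(P_j)=T$ and $q_X(P_j)=X$. The set $P_j\cap q_T^{-1}(T^1)$ is nonempty and Zariski open in the irreducible set $P_j$, hence dense. So its image in $X$ is constructible and dense, and contains a nonempty Zariski open set $O'\subset X$. Pick $x\in O'$ and let $y=\pi(x)$. Every $x'\in O'\cap X_y$ is of the form $q_X(w)$ with $w\in P$ and $t'=q_T(w)\in T^1$, and $\tau(t')=\pi(x')=y$. By Lemma~\ref{lem:pol}(a),(b) we get $x'\in\operatorname{Pol}_y$. Thus the nonempty open subset $O'\cap X_y$ of $X_y$ lies in $\operatorname{Pol}_y$, against Lemma~\ref{lem:pol}(c).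
\end{proof}

Let $D\subset X$ be the union of the sets $q_X(P_j)$ with $q_T(P_j)=T$, and let $D'\subset T$ be the union of the sets $q_T(P_j)$ for the remaining $j$. By Remmert's theorem and Lemma~\ref{lem:separate}, these are proper closed analytic subsets of the connected manifolds $X$ and $T$, and
\begin{equation}\label{eq:polar}
P\subset q_X^{-1}(D)\cup q_T^{-1}(D').
\end{equation}

\subsection{A uniform pole order}

Let $\mathcal I\subset\mathcal O_X$ and $\mathcal I'\subset\mathcal O_T$ be the ideal sheaves of $D$ and $D'$, and for $k\geq1$ let $\mathcal I^k\mathcal I'^k\mathcal O_{\widehat W}$ be the ideal generated by the products $(\alpha\circ q_X)(\beta\circ q_T)$ with $\alpha$ in $\mathcal I^k$ and $\beta$ in $\mathcal I'^k$. Let $\mathcal J\subset\mathcal O_{\widehat W}$ be the ideal generated by the pullback of the ideal of $H$. Where $z_j\circ\widehat F\neq0$, it is generated by $(z_0/z_j)\circ\widehat F$, whose zero set is the nowhere dense set $P$. The components of $\widehat F$ are therefore meromorphic functions on $\widehat W$,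
\[
\widehat F_i=\frac{(z_i/z_j)\circ\widehat F}{(z_0/z_j)\circ\widehat F}\qquad(i=1,\dots,n),
\]
and $\mathcal J\widehat F_i\subset\mathcal O_{\widehat W}$. By \eqref{eq:polar} the ideal $\mathcal I\mathcal I'\mathcal O_{\widehat W}$ vanishes on $P$. By the Nullstellensatz a power of it is contained in $\mathcal J$ at each point, hence near each point by coherence, and since $\widehat W$ is compact one exponent $k$ works everywhere. We fix this $k$. Thus
\begin{equation}\label{eq:order}
\bigl(\mathcal I^k\mathcal I'^k\mathcal O_{\widehat W}\bigr)\,\widehat F_i\subset\mathcal O_{\widehat W}\qquad(i=1,\dots,n).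
\end{equation}

\subsection{Extending the coordinate map}

The set $W^1$ is not a product, and it is inconvenient that the domain of $F(\cdot,t)$ depends on $t$. We now descend the bounds from $\widehat W$ to the manifold $W_U$ and obtain a domain $X_y\setminus D$ that is the same for all good bases.

\begin{lemma}\label{lem:extend}
\begin{enumerate}
\item[(a)] Let $W^2=W_U\cap\bigl((X\setminus D)\times(T\setminus D')\bigr)$. The map $F$ extends from $W^1\cap W^2$ to a holomorphic map $W^2\to\mathbb C^n$, again denoted by $F$.
\item[(b)] Let $\alpha$ be a section of $\mathcal I^k$ over an open set $\Omega\subset X$. The functions $\alpha(x)F_i(x,t)$ extend holomorphically from $W^2\cap(\Omega\times T)$ to $W_U\cap\bigl(\Omega\times(T\setminus D')\bigr)$.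
\end{enumerate}
\end{lemma}

\begin{proof}
The set $W_U\setminus W^1$ is a nowhere dense analytic subset of the manifold $W_U$. (a) Let $K\subset W^2$ be compact. Its preimage in $\widehat W$ is compact and misses $P$ by \eqref{eq:polar}, so $\widehat F$ is bounded on it, and $F$ is bounded on $K\cap W^1$. Apply Riemann extension. (b) Off $D'$ we have $\mathcal I'=\mathcal O_T$, so by \eqref{eq:order} the function $(\alpha\circ q_X)\widehat F_i$ is holomorphic on the preimage of $\Omega\times(T\setminus D')$. It is bounded on preimages of compact sets, so $\alpha F_i$ extends from $W^1\cap(\Omega\times(T\setminus D'))$ to $W_U\cap(\Omega\times(T\setminus D'))$. On $W^2\cap(\Omega\times T)$ the extension agrees with $\alpha$ times the function in (a), because the two agree on a dense subset.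
\end{proof}

At points of $W^2\setminus W^1$ the extended map need not compute coordinates, even if $x\in X^0$ and $t\in T^0$: in the example with $0$ and $1$ exchanged, the continuous extension of the coordinate $\xi$ takes the wrong values at these two points.

By Lemma~\ref{lem:nwd} there is a proper closed analytic set $Y_1\subset Y$ such that $D_y$ is nowhere dense in $X_y$ for $y\notin Y_1$. Put
\[
T^2=T^1\setminus\bigl(D'\cup\tau^{-1}(Y_1)\bigr),\qquad R_t=W^1_t\setminus D\quad(t\in T^2).
\]
The set $T^2$ is Zariski open and dense in $T$. For $t\in T^2$ over $y$, the set $R_t$ is Zariski open and dense in $X_y$ and contained in $X^0$, the map $F(\cdot,t)$ is holomorphic on $X_y\setminus D$, and $F(x,t)=t(\iota(x))$ for $x\in R_t$.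

\begin{lemma}\label{lem:good}
Let $t,t'\in T^2$ lie over the same point $y$.
\begin{enumerate}
\item[(a)] $\iota(R_t)+\iota(R_t)=\mathcal V_y$, the vectors $F(x,t)$ with $x\in R_t$ span $\mathbb C^n$, and the functions $F_1(\cdot,t),\dots,F_n(\cdot,t)$ on $X_y\setminus D$ are linearly independent.
\item[(b)] There is a $g\in GL_n(\mathbb C)$ with $F(\cdot,t')=gF(\cdot,t)$ on $X_y\setminus D$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first two claims follow from Lemma~\ref{lem:sum}. A linear relation among the $F_i(\cdot,t)$ is a linear form on $\mathbb C^n$ that vanishes on a spanning set, so it is trivial. (b) The matrix $g$ with $t'=gt$ works on the dense subset $R_t\cap R_{t'}$, hence on $X_y\setminus D$ by continuity.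
\end{proof}

So for $y\in\tau(T^2)$ the span of the functions $F_i(\cdot,t)$ on $X_y\setminus D$ is an $n$-dimensional space that depends only on $y$; it is our model of $\mathcal V_y^*$. The set $\tau(T^2)$ is constructible and dense in $Y$. We fix a nonempty Zariski open set $U_1\subset\tau(T^2)$; then $U_1\subset U\subset U_0$.

\section{The sheaf of linear forms}\label{sec:sheaf}

\subsection{Construction}

Let $\mathcal K_A$ be the sheaf of meromorphic functions on a manifold $A$; its stalks are the fraction fields of the domains $\mathcal O_{A,a}$. If $\mathcal N\subset\mathcal O_A$ is a coherent ideal with nonzero stalks, then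
\[
\{f\in\mathcal K_A:f\mathcal N\subset\mathcal O_A\}\cong\mathcal Hom(\mathcal N,\mathcal O_A)
\]
by sending $f$ to multiplication by $f$, so the left side is coherent. The map is injective because the stalks of $\mathcal N$ are nonzero, and a homomorphism $\varphi:\mathcal N_a\to\mathcal O_{A,a}$ is multiplication by $\varphi(\alpha)/\alpha$ for any $\alpha\ne0$ in $\mathcal N_a$, since $\alpha\varphi(\beta)=\varphi(\alpha\beta)=\beta\varphi(\alpha)$. This applies to $\mathcal I^k$, because $D$ is nowhere dense, and to $\mathcal I^k\mathcal I'^k\mathcal O_{\widehat W}$, because pullback under $q_X$ and $q_T$ is injective on germs (Lemma~\ref{lem:dominant}). So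
\[
\mathcal E=\{f\in\mathcal K_X:f\,\mathcal I^k\subset\mathcal O_X\},\qquad
\mathcal H=\{h\in\mathcal K_{\widehat W}:h\,\mathcal I^k\mathcal I'^k\mathcal O_{\widehat W}\subset\mathcal O_{\widehat W}\}
\]
are coherent. Sections of $\mathcal E$ are holomorphic off $D$, and \eqref{eq:order} says that $\widehat F_1,\dots,\widehat F_n$ are global sections of $\mathcal H$.

Sections of $\mathcal E$ pull back to sections of $\mathcal H$. For a local section $f$ of $\mathcal E$, choose locally $\alpha\ne0$ in $\mathcal I^k$ and put $f\circ q_X=((\alpha f)\circ q_X)/(\alpha\circ q_X)$; the denominator is nonzero by Lemma~\ref{lem:dominant}. Off the nowhere dense set $q_X^{-1}(D)$ this is the composite of $f$ and $q_X$, so it does not depend on $\alpha$. Hence $(\alpha\circ q_X)(f\circ q_X)=(\alpha f)\circ q_X$ is holomorphic for every $\alpha$ in $\mathcal I^k$, and $f\circ q_X$ lies in $\mathcal H$.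

By Grauert's theorem, $\mathcal A=\pi_*\mathcal E$ is coherent on $Y$ and $\mathcal B=q_{T*}\mathcal H$ is coherent on $T$; here the compactness of $X$ and $\widehat W$ is essential. Let $\mathcal B_1\subset\mathcal B$ be the image of $\mathcal O_T^n\to\mathcal B$, $(h_i)\mapsto\sum(h_i\circ q_T)\widehat F_i$, and let $\mathcal R=\mathcal B/\mathcal B_1$. Since $\pi q_X=\tau q_T$, pullback is an $\mathcal O_Y$-linear map $\mathcal A\to\tau_*\mathcal B$. As in Section~\ref{ss:model}, the coefficients $h_i$ that express a linear form in terms of the $\widehat F_i$ may have poles along subsets of $T$ that map onto $Y$, so we ask for membership in $\mathcal B_1$ only modulo torsion. Define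
\[
\mathcal F=\ker\bigl(\mathcal A\to\tau_*\mathcal B\to\tau_*\mathcal R\to\tau_*(\mathcal R^{\vee\vee})\bigr),
\]
where $\mathcal R^\vee=\mathcal Hom(\mathcal R,\mathcal O_T)$. The sheaf $\tau_*(\mathcal R^{\vee\vee})$ is coherent by Grauert's theorem, so $\mathcal F$ is a coherent $\mathcal O_Y$-module, defined on all of $Y$. Let $T^{lf}\subset T$ be a dense Zariski open set on which $\mathcal R$ is locally free.

\begin{lemma}\label{lem:member}
Let $N\subset Y$ be open and $a\in\mathcal A(N)$.
\begin{enumerate}
\item[(a)] If $a\circ q_X$ lies in $\mathcal B_1$ over a dense open subset of $T_N$, then $a\in\mathcal F(N)$.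
\item[(b)] If $a\in\mathcal F(N)$, then $a\circ q_X$ lies in $\mathcal B_1$ over $T_N\cap T^{lf}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\rho\in\mathcal R(T_N)$ be the class of $a\circ q_X$. (a) The section $\rho$ vanishes on a dense open set. For every local section $\varphi$ of $\mathcal R^\vee$ the holomorphic function $\varphi(\rho)$ vanishes on a dense set, hence everywhere, so $\rho$ maps to $0$ in $\mathcal R^{\vee\vee}$. (b) On $T^{lf}$ the map $\mathcal R\to\mathcal R^{\vee\vee}$ is an isomorphism, so $\rho=0$ there.
\end{proof}

\subsection{Local bases}

To compute $\mathcal F$ over $U_1$ we use local holomorphic sections of $\tau$. They are not definable, but they enter only the computation and not the definition of $\mathcal F$.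

\begin{proposition}\label{prop:free}
Let $y_0\in U_1$ and $t_0\in T^2$ with $\tau(t_0)=y_0$. There are an open neighborhood $N\subset U_1$ of $y_0$ and a holomorphic section $\sigma:N\to T^2$ of $\tau$ with $\sigma(y_0)=t_0$ such that the functions
\[
f_i(x)=F_i\bigl(x,\sigma(\pi(x))\bigr)\qquad(x\in X_N\setminus D,\ i=1,\dots,n)
\]
form a basis of the $\mathcal O_N$-module $\mathcal F|_N$. In particular $\mathcal F$ is locally free of rank $n$ on $U_1$.
\end{proposition}

\begin{proof}
Since $\tau$ is a submersion at $t_0$ and $T^2$ is open, a section $\sigma:N\to T^2$ through $t_0$ exists on some neighborhood $N\subset U_1$. Write $f=(f_1,\dots,f_n)$ as a column vector. By Lemma~\ref{lem:good}(a) there are $x_1,\dots,x_n\in R_{t_0}$ such that the vectors $f(x_j)=F(x_j,t_0)$ form a basis of $\mathbb C^n$. Let $\theta_j$ be a local holomorphic section of the submersion $\pi$ through $x_j$. Shrink $N$ so that the $\theta_j$ are defined on $N$ and avoid $D$, and so that the matrix $M(y)$ with columns $f(\theta_1(y)),\dots,f(\theta_n(y))$ is invertible for all $y\in N$.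

\emph{The $f_i$ lie in $\mathcal A(N)$.} Let $\alpha$ be a section of $\mathcal I^k$ over an open set $\Omega\subset X_N$. The map $x\mapsto(x,\sigma(\pi(x)))$ sends $\Omega$ holomorphically into $W_U\cap(\Omega\times(T\setminus D'))$. Composing it with the extension in Lemma~\ref{lem:extend}(b), we see that $\alpha f_i$ extends holomorphically to $\Omega$. Taking one $\alpha\ne0$ shows that $f_i=(\alpha f_i)/\alpha$ is meromorphic, and taking all $\alpha$ shows that $f_i\in\mathcal E(X_N)=\mathcal A(N)$.

\emph{The change of basis is holomorphic.} For $t\in T_N\cap T^2$ with $y=\tau(t)$, the points $t$ and $\sigma(y)$ of $T^2$ lie over $y$, so Lemma~\ref{lem:good}(b) gives $g(t)\in GL_n(\mathbb C)$ with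
\begin{equation}\label{eq:g}
f=g(t)\,F(\cdot,t)\quad\text{on }X_y\setminus D .
\end{equation}
Let $M'(t)$ be the matrix with columns $F(\theta_j(\tau(t)),t)$; it is holomorphic in $t\in T_N\cap T^2$. Evaluating \eqref{eq:g} at the points $\theta_j(y)$ gives $M(\tau(t))=g(t)M'(t)$. So $M'(t)$ is invertible, and $g(t)=M(\tau(t))M'(t)^{-1}$ is holomorphic.

\emph{The $f_i$ lie in $\mathcal F(N)$.} At a point $w\in\widehat W^1\setminus q_X^{-1}(D)$ with $t=q_T(w)\in T_N\cap T^2$ and $x=q_X(w)$ we have $\widehat F(w)=F(x,t)$, so \eqref{eq:g} reads $f_i(q_X(w))=\sum_jg_{ij}(q_T(w))\widehat F_j(w)$. Such points are dense in the open set $q_T^{-1}(T_N\cap T^2)$, so $f_i\circ q_X=\sum_j(g_{ij}\circ q_T)\widehat F_j$ there as meromorphic functions. Thus $f_i\circ q_X$ lies in $\mathcal B_1$ over the dense open subset $T_N\cap T^2$ of $T_N$, and Lemma~\ref{lem:member}(a) applies.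

\emph{Independence.} If $\sum(c_i\circ\pi)f_i=0$ with $c_i$ holomorphic on an open subset of $N$, then for each $y$ in this subset $\sum c_i(y)F_i(\cdot,\sigma(y))=0$ on $X_y\setminus D$, and $c_i(y)=0$ by Lemma~\ref{lem:good}(a).

\emph{Generation.} Let $N'\subset N$ be open and $a\in\mathcal F(N')$. The only possible coefficients are the entries of the row vector
\[
c(y)=\bigl(a(\theta_1(y)),\dots,a(\theta_n(y))\bigr)M(y)^{-1},
\]
which is holomorphic on $N'$. Let $T^*=T_{N'}\cap T^{lf}\cap T^2$ and $t\in T^*$, $y=\tau(t)$. By Lemma~\ref{lem:member}(b) there is a row vector $h$ of holomorphic functions near $t$ with $a\circ q_X=\sum(h_i\circ q_T)\widehat F_i$. At the point of $\widehat W^1$ over $(x,t)$ with $x\in R_t$ all terms are holomorphic, so $a(x)=h(t)F(x,t)$ for $x\in R_t$, and by continuity for all $x\in X_y\setminus D$. By \eqref{eq:g}, $a=h(t)g(t)^{-1}f$ on $X_y\setminus D$. Evaluating at the $\theta_j(y)$ gives $h(t)g(t)^{-1}=c(y)$. Hence $a=\sum(c_i\circ\pi)f_i$ on $X_y\setminus D$ for every $y\in\tau(T^*)$. Now $T^*$ is dense in $T_{N'}$ and $\tau$ maps $T_{N'}$ onto $N'$, so $\tau(T^*)$ is dense in $N'$; and $\pi$ is open over $U$, so $\pi^{-1}(\tau(T^*))$ is dense in $X_{N'}$.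 The identity thus holds on a dense subset of $X_{N'}\setminus D$, hence on $X_{N'}\setminus D$, and so as an identity of meromorphic functions on $X_{N'}$.
\end{proof}

\section{The isomorphism}\label{sec:iso}

A germ $a\in\mathcal F_y$ is a meromorphic function near $X_y$ that is holomorphic off $D$. For $y\in U_1$ and $x\in X_y\setminus D$, the map $a\mapsto a(x)$ satisfies $(ha)(x)=h(y)a(x)$ for $h\in\mathcal O_{Y,y}$, so it kills $\mathfrak m_y\mathcal F_y$ and defines an element $E(x)\in L(\mathcal F)_y$. This is the \emph{evaluation map} $E:X_{U_1}\setminus D\to L(\mathcal F)_{U_1}$. We first define $\Phi$ with the help of local choices, which makes linearity evident, and then express it through $E$, which is definable.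

\begin{lemma}\label{lem:Phi}
For each $y\in U_1$ there is a unique $\mathbb C$-linear isomorphism $\Phi_y:\mathcal V_y\to L(\mathcal F)_y$ such that $\Phi_y(\iota(x))=E(x)$ for all $t\in T^2$ over $y$ and all $x\in R_t$.
\end{lemma}

\begin{proof}
Let $t\in T^2$ lie over $y$, and let $f_1,\dots,f_n$ be as in Proposition~\ref{prop:free} for $y_0=y$, $t_0=t$. Their classes are a basis of $\mathcal F(y)$, so $\epsilon:L(\mathcal F)_y\to\mathbb C^n$, $\ell\mapsto(\ell(f_i))_i$, is an isomorphism. Put $\Phi^t=\epsilon^{-1}\circ t$. For $x\in R_t$ we have $\epsilon(E(x))=f(x)=F(x,t)=t(\iota(x))$, so $\Phi^t(\iota(x))=E(x)$. If $t'\in T^2$ also lies over $y$, then $\Phi^t$ and $\Phi^{t'}$ agree on $\iota(R_t\cap R_{t'})$, which spans $\mathcal V_y$ by Lemma~\ref{lem:sum}. So $\Phi_y=\Phi^t$ does not depend on $t$, and it is unique because $\iota(R_t)$ spans $\mathcal V_y$.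
\end{proof}

\begin{lemma}\label{lem:E}
The evaluation map $E$ is definable in $\mathcal M$.
\end{lemma}

\begin{proof}
We need a closed analytic subset of the compact space $X\times_Y\overline{L(\mathcal F)}$ whose trace is the graph of $E$. The equations $\ell(a)=s\,a(x)$ make no sense along $D$, so we clear denominators, using the uniform exponent $k$. Let $Q$ be the set of all $(x,[\ell:s])$ such that
\[
\alpha(x)\,\ell(a)=s\,(\alpha a)(x)\qquad\text{for all }\alpha\in\mathcal I^k_x,\ a\in\mathcal F_{\pi(x)};
\]
the germ $\alpha a$ is holomorphic at $x$ because $a$ is a section of $\mathcal E$. Let $\alpha_1,\dots,\alpha_m$ generate $\mathcal I^k$ on an open set $\Omega\subset X$, and let $a_1,\dots,a_r$ generate $\mathcal F$ on an open set containing $\pi(\Omega)$. If $\alpha=\sum u_i\alpha_i$ and $a=\sum h_ja_j$, the equation for $(\alpha,a)$ is the sum of the equations for $(\alpha_i,a_j)$ with coefficients $u_i(x)h_j(\pi(x))$. So over $\Omega$ the set $Q$ is given by the finitely many equations $\alpha_i(x)\ell(a_j)=s(\alpha_ia_j)(x)$, which are holomorphic and homogeneous in the coordinates \eqref{eq:coord}. Hence $Q$ is closed analytic. If $x\notin D$, we may take $\alpha=1$, and the conditions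 say that $\ell(a)=s\,a(x)$ for all $a$. Then $s\ne0$, since otherwise $\ell=0$ as well, and over $U_1$ this means $[\ell:s]=[E(x):1]$. So the part of $Q$ over the Zariski open set $X_{U_1}\setminus D$ is the graph of $E$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:family}]
Let $\Phi:\mathcal V_{U_1}\to L(\mathcal F)_{U_1}$ be given on fibers by the isomorphisms $\Phi_y$. It remains to prove that $\Phi$ is definable. The map $E$ computes $\Phi$ only on a part of $\mathcal V$, but this part generates every fiber by one addition. Let $R\subset X^0\setminus D$ be the image in $X$ of the constructible set $\{(x,t)\in W^1:x\notin D,\ t\in T^2,\ \pi(x)\in U_1\}$. It is definable, and for $y\in U_1$ its fiber $R_y$ is the union of the sets $R_t$ with $t\in T^2$ over $y$, of which there is at least one. So $\iota(R_y)+\iota(R_y)=\mathcal V_y$ by Lemma~\ref{lem:good}(a), and $\Phi\circ\iota=E$ on $R$ by Lemma~\ref{lem:Phi}. We claim that for $v\in\mathcal V_y$ and $\ell\in L(\mathcal F)_y$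
\[
\Phi(v)=\ell\iff\exists\,x_1,x_2\in R_y:\ \ \iota(x_1)+\iota(x_2)=v\ \text{ and }\ E(x_1)+E(x_2)=\ell .
\]
Indeed, $v$ has a decomposition $v=\iota(x_1)+\iota(x_2)$, and for every such decomposition $\Phi(v)=E(x_1)+E(x_2)$ by additivity. The right side is a formula in definable sets and maps, by Lemma~\ref{lem:E}.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\section{Duality with coherent sheaves modulo torsion}\label{sec:dual}

Theorem~\ref{thm:main} describes the objects of $\mathrm{Vect}_b$. A linear map is determined by its graph, which is a subspace of a direct sum, so the morphisms are under control once the definable subspaces of $L(\mathcal G)_b$ are. A family of subspaces is a map to a Grassmannian, to which Lemma~\ref{lem:mero} applies.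

\subsection{Relative Grassmannians and definable subspaces}

Let $\mathcal G$ be coherent on $Y$ and $m\ge0$. Let $G=\operatorname{Gr}_m(\mathcal G)$ be the set of pairs $(y,\Pi)$ with $\Pi$ an $m$-dimensional subspace of $L(\mathcal G)_y$, and $p:G\to Y$ the projection. Generators $a_1,\dots,a_r$ of $\mathcal G$ over $N$ embed $L(\mathcal G)_N$ in $N\times\mathbb C^r$ as in \eqref{eq:coord}, and identify $G_N$ with the set of $(y,\Pi)\in N\times\operatorname{Gr}_m(\mathbb C^r)$ such that the linear forms $\sum_jh_j(y)z_j$ that define $L(\mathcal G)_y$ vanish on $\Pi$. This set is closed analytic, and we give it the reduced structure. If $a'_i=\sum_ju_{ij}a_j$ is another system of generators, the change of coordinates is $(y,\Pi)\mapsto(y,u(y)\Pi)$, which is holomorphic near $G_N$ because $u(y)$ is injective on $L(\mathcal G)_y$; the inverse has the same form. So $G$ is a complex space, proper over $Y$ and hence compact, and the tautological bundles glue to a holomorphic vector bundle $\mathcal S\subset G\times_YL(\mathcal G)$ with fiber $\Pi$ at $(y,\Pi)$. The set of all $((y,\Pi),[\ell:s])$ with $\ell\in\Pi$ is the closed analytic subset $\mathbb P(\mathcal S\oplus\mathbb C)$ of $G\times_Y\overline{L(\mathcal G)}$,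 so the incidence relation $\ell\in\Pi$ is definable. Over an open set where $\mathcal G$ is locally free of rank $n$, the space $G$ is a bundle with fiber $\operatorname{Gr}_m(\mathbb C^n)$.

\begin{lemma}\label{lem:subspace}
Let $\Gamma\subset L(\mathcal G)_b$ be a $b$-definable subspace. There is a coherent quotient $\mathcal G\to\mathcal Q$ such that the induced map $L(\mathcal Q)_b\to L(\mathcal G)_b$ is injective with image $\Gamma$.
\end{lemma}

\begin{proof}
Let $m=\dim\Gamma$ and $G=\operatorname{Gr}_m(\mathcal G)$. Spreading out gives a nonempty Zariski open set $O\subset Y$, on which we may assume $\mathcal G$ locally free, and a definable family of $m$-dimensional subspaces $\Gamma_y\subset L(\mathcal G)_y$, $y\in O$, whose fiber at $b$ is $\Gamma$. The section $\gamma:O\to G$, $y\mapsto(y,\Gamma_y)$, is definable, since $\Gamma_y$ is the unique $\Pi$ with the same elements as $\Gamma_y$. By Lemma~\ref{lem:mero}, $\gamma$ is holomorphic on a nonempty Zariski open set $O_1\subset O$, and the closure of its graph in $Y\times G$ is analytic and equal to the graph over $O_1$. This closure lies in the graph of $p$, which is a copy of $G$, so it is a closed analytic set $Z\subset G$, and $p$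 maps $Z_{O_1}=\gamma(O_1)$ biholomorphically onto $O_1$.

Let $\mathcal S_Z^\vee$ be the sheaf of holomorphic sections of the dual of $\mathcal S|_Z$. A section $a=\sum h_ja_j$ of $\mathcal G$ gives at $(y,\Pi)\in Z$ the linear form $\ell\mapsto\ell(a)=\sum h_j(y)\ell(a_j)$ on $\Pi$, which depends holomorphically on $(y,\Pi)$. This defines a morphism $\mathcal G\to p_*\mathcal S_Z^\vee$. The target is coherent by Grauert's theorem, so the image $\mathcal Q$ is a coherent quotient of $\mathcal G$. Over $O_1$ the target is locally free with fibers $\Gamma_y^*$, and the morphism is given on fibers by the restriction $\mathcal G(y)=L(\mathcal G)_y^*\to\Gamma_y^*$. It is surjective on fibers, hence surjective by Nakayama's lemma. So $\mathcal Q(y)=\Gamma_y^*$, and $L(\mathcal Q)_y\to L(\mathcal G)_y$ is the inclusion of $\Gamma_y$ for all $y\in O_1$. Transfer to $b$.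
\end{proof}

\subsection{The categories}

The category $\mathrm{Vect}_b$ is abelian. Direct sums and kernels are $b$-definable, quotients by $b$-definable subspaces exist because, by elimination of imaginaries, the quotient of a $b$-definable set by a $b$-definable equivalence relation is a $b$-definable set, and a $b$-definable linear bijection has a $b$-definable inverse.

A \emph{Serre subcategory} of an abelian category $\mathsf A$ is a full subcategory $\mathsf S$ closed under subobjects, quotients and extensions. The quotient $\mathsf A/\mathsf S$ is an abelian category with the same objects and an exact functor $\mathsf A\to\mathsf A/\mathsf S$. An object becomes zero if and only if it is in $\mathsf S$, a morphism becomes invertible if and only if its kernel and cokernel are in $\mathsf S$, and every exact functor from $\mathsf A$ to an abelian category that kills $\mathsf S$ factors through an exact functor on $\mathsf A/\mathsf S$. The support of a coherent sheaf is closed analytic, and the support of the middle term of a short exact sequence is the union of the other two supports. Since $Y$ is irreducible, $\mathrm{Tors}(Y)$ is a Serre subcategory. A morphism of coherent sheaves has kernel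 and cokernel in $\mathrm{Tors}(Y)$ if and only if it is an isomorphism over a nonempty Zariski open set.

\begin{lemma}\label{lem:exact}
The contravariant additive functor $\Lambda$ is exact, and $\Lambda(\mathcal F)=0$ if and only if $\mathcal F\in\mathrm{Tors}(Y)$. For a morphism $\varphi$ of coherent sheaves, $\Lambda(\varphi)$ is bijective if and only if $\varphi$ is an isomorphism over a nonempty Zariski open set.
\end{lemma}

\begin{proof}
Let $0\to\mathcal F'\to\mathcal F\to\mathcal F''\to0$ be exact. Over a nonempty Zariski open set $\mathcal F''$ is locally free, so the sequence splits locally, and the sequences $0\to L(\mathcal F'')_y\to L(\mathcal F)_y\to L(\mathcal F')_y\to0$ are exact; transfer to $b$. By Lemma~\ref{lem:generic}, $\Lambda(\mathcal F)=0$ if and only if $\mathcal F(y)=0$ for general $y$, and $\mathcal F(y)=0$ is equivalent to $\mathcal F_y=0$ by Nakayama's lemma. Finally, exactness gives $\ker\Lambda(\varphi)\cong\Lambda(\operatorname{coker}\varphi)$ and $\operatorname{coker}\Lambda(\varphi)\cong\Lambda(\ker\varphi)$, so $\Lambda(\varphi)$ is bijective if and only if $\ker\varphi$ and $\operatorname{coker}\varphi$ are in $\mathrm{Tors}(Y)$.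
\end{proof}

\subsection{Proof of Theorem~\ref{thm:dual}}

\begin{proof}[Proof of (1)]
By Lemma~\ref{lem:exact}, $\Lambda$ factors through an exact contravariant functor on $\mathrm{Coh}(Y)/\mathrm{Tors}(Y)$, still denoted by $\Lambda$, that kills no nonzero object. It is faithful: if $\Lambda(f)=0$ for a morphism $f$ of the quotient category, then $\Lambda(\operatorname{im}f)\cong\operatorname{im}\Lambda(f)=0$ by exactness, so $\operatorname{im}f=0$ and $f=0$.

For fullness, let $\lambda:\Lambda(\mathcal F)\to\Lambda(\mathcal G)$ be $b$-definable and linear, with graph $\Gamma\subset\Lambda(\mathcal F)\oplus\Lambda(\mathcal G)=\Lambda(\mathcal F\oplus\mathcal G)$. By Lemma~\ref{lem:subspace} there is a quotient $\mathcal F\oplus\mathcal G\to\mathcal Q$, with components $i:\mathcal F\to\mathcal Q$ and $j:\mathcal G\to\mathcal Q$, that identifies $\Lambda(\mathcal Q)$ with $\Gamma$. Under this identification $\Lambda(i)$ and $\Lambda(j)$ are the projections of $\Gamma$ to $\Lambda(\mathcal F)$ and $\Lambda(\mathcal G)$. The first is bijective because $\Gamma$ is a graph, so $i$ is invertible in the quotient category by Lemma~\ref{lem:exact}, and $\lambda=\Lambda(j)\Lambda(i)^{-1}=\Lambda(i^{-1}j)$.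 Essential surjectivity is Theorem~\ref{thm:main}.
\end{proof}

\begin{proof}[Proof of (2)]
If the map $\lambda$ above is an isomorphism, then $\Lambda(j)=\lambda\Lambda(i)$ is bijective too, so $i$ and $j$ are isomorphisms over a nonempty Zariski open set by Lemma~\ref{lem:exact}. Conversely, given such $i$ and $j$, the same lemma shows that $\Lambda(j)\Lambda(i)^{-1}$ is a $b$-definable isomorphism. Every $b$-definable subspace of $L(\mathcal F)_b$ comes from a coherent quotient by Lemma~\ref{lem:subspace}, and for a quotient $\mathcal F\to\mathcal Q$ the map $\Lambda(\mathcal Q)\to\Lambda(\mathcal F)$ is injective by exactness, with $b$-definable image.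
\end{proof}

\begin{proof}[Proof of (3)]
By Theorem~\ref{thm:main} we may take $V=L(\mathcal F)_b$. Let $n=\dim V$, and let $O\subset Y_{reg}$ be a nonempty Zariski open set on which $\mathcal F$ is locally free, necessarily of rank $n$ by Lemma~\ref{lem:generic}. Let $G=\operatorname{Gr}_n(\mathcal F)$. Over $O$ the map $p$ is a bundle whose fiber $\operatorname{Gr}_n(\mathbb C^n)$ is a point, so $G_O\cong O$, with inverse $y\mapsto(y,L(\mathcal F)_y)$. The set $G_O$ is Zariski open in $G$ and is a connected manifold, so its closure $G'$ is an irreducible component of $G$, and $G_O\subset G'_{reg}$. Let $Y'\to G'$ be a resolution, $\mu:Y'\to Y$ the composite with $p$, and $E'\subset Y'\times_YL(\mathcal F)$ the pullback of $\mathcal S$. Then $\mu$ is surjective and an isomorphism over $O$, and $\mu^{-1}(O)$ is dense, so $\mu$ is a modification. Each $y\in O$ has exactly one preimage $y'$, so by transfer $b$ has exactly one preimage $b'$, and $b'$ is $b$-definable. The compactification of $E'$ is $\mathbb P(E'\oplus\mathbb C)$, and the map $\mathbb P(E'\oplus\mathbb C)\to\overline{L(\mathcal F)}$, $(y',[\ell:s])\mapsto[\ell:s]$, is holomorphic, hence definable. For $y\in O$ it restricts to a linear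 bijection $E'_{y'}\to L(\mathcal F)_y$. By transfer, $E'_{b'}\cong L(\mathcal F)_b$ over $b$.
\end{proof}

\begin{proof}[Proof of (4)]
An $A$-definable vector space is definable over a finite tuple $a$ from $A$, which lies in $S(\mathcal M^*)$ for a product of sorts $S$ (a point, if the tuple is empty). Descending chains of closed analytic subsets of the compact space $\overline S$ stabilize, so there is a smallest closed analytic set $Z\subset\overline S$ with $a\in Z(\mathcal M^*)$. It is irreducible: if $Z=Z_1\cup Z_2$, then $a$ lies in some $Z_i(\mathcal M^*)$, so $Z_i=Z$. The trace $Z\cap S$ is $\operatorname{loc}(a)$; it is a nonempty Zariski open subset of $Z$, so its closure is $Z$. The inclusion of the sort $Z$ in $\overline S$ is definable and identifies $a$ with a generic point of $Z$. Apply Theorem~\ref{thm:main} to $Z$ and $a$.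

Let $B$ be a $b$-definable right $GL_n(\mathcal C)$-torsor, that is, a nonempty $b$-definable set with a $b$-definable free and transitive right action. On $B\times\mathcal C^n$ consider the equivalence relation $(\beta g,c)\sim(\beta,gc)$, $g\in GL_n(\mathcal C)$, and let $V$ be the quotient, a $b$-definable set by elimination of imaginaries. For fixed $\beta$ the map $\kappa_\beta:c\mapsto[\beta,c]$ is a bijection $\mathcal C^n\to V$: it is onto by transitivity and injective by freeness. Since $\kappa_{\beta g}=\kappa_\beta\circ g$ with $g$ linear, the vector space structure transported by $\kappa_\beta$ does not depend on $\beta$, so it is $b$-definable, and $\dim V=n$. The group acts on the right on the bases of $V$ by $(v_1,\dots,v_n)g=(\sum_ig_{ij}v_i)_j$. The $b$-definable map $\beta\mapsto([\beta,e_1],\dots,[\beta,e_n])$ from $B$ to the set of bases is equivariant, because $[\beta g,e_j]=[\beta,ge_j]=\sum_ig_{ij}[\beta,e_i]$, and an equivariant map of torsors is bijective. Finally, the isomorphism $V\cong L_b$ of Theorem~\ref{thm:main} carries the bases of $V$ equivariantly to the bases of $L_b$.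
\end{proof}

\begin{thebibliography}{9}

\bibitem{MP}
Rahim Moosa and Anand Pillay, \emph{Definable Galois theory for bimeromorphic geometry}, arXiv:2508.19524 (2025).

\end{thebibliography}
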